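\title{Revealment and low-degree Fourier weight: a counterexample to a linear bound}

\begin{abstract}
A randomized algorithm that determines a function $f$ on the discrete cube has revealment $\delta$ if $\delta$ is the largest probability with which it examines a given input bit. The Fourier--Walsh weight of $f$ on level $k$ is known to be at most $k\delta\|f\|^2$. Schramm and Steif asked whether, up to an absolute constant, the same bound holds for the total weight on the levels $1,\dots,k$. We show that it does not: the bound fails by a factor of order at least $\log k$. The counterexample is built from a binary tree of balanced selector functions, obtained from coalescing random walks, and a density on the cube that is tilted gradually along the tree. We also show that the bound holds with constant $1$ for algorithms that examine the bits in a fixed increasing order.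
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $n\ge1$, $[n]=\{1,\dots,n\}$, and give the cube $\{0,1\}^n$ the uniform probability measure. For $S\subseteq[n]$ let $\chi_S(x)=\prod_{i\in S}(2x_i-1)$. These functions form an orthonormal basis of $L^2$, so every $f:\{0,1\}^n\to\mathbb{R}$ has the Fourier--Walsh expansion $f=\sum_S\hat f(S)\chi_S$ with $\hat f(S)=\mathbb{E}[f\chi_S]$, and $\|f\|^2:=\mathbb{E}[f^2]=\sum_S\hat f(S)^2$. The \emph{weight of $f$ on level $k$} is $\sum_{|S|=k}\hat f(S)^2$.

A \emph{decision tree} examines bits of the input $x$ one by one, chooses each next bit as a function of the values seen so far, and at some point stops and outputs a number. A \emph{randomized algorithm} is a random decision tree, independent of $x$; it \emph{determines} $f$ if every tree that can occur outputs $f(x)$ on every input $x$. Let $J\subseteq[n]$ be the set of bits examined when $x$ is uniform. The \emph{revealment} of the algorithm is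
\[
\delta=\max_{i\in[n]}\mathbb{P}(i\in J).
\]
Small revealment means more than few queries: it gives $\mathbb{E}|J|\le n\delta$, but it also asks that the queries be spread evenly over the coordinates.

Revealment constrains the spectrum for the following reason. Given the tree and the values that it has read, $f(x)$ is known and the unread bits are still uniform, so the conditional expectation of $\chi_S$ is $\chi_S\mathbf{1}_{S\subseteq J}$. Hence $\hat f(S)=\mathbb{E}[f\chi_S\mathbf{1}_{S\subseteq J}]$, and the Cauchy--Schwarz inequality gives $\hat f(S)^2\le\delta\|f\|^2$ for $S\ne\emptyset$. The problem, which was posed by Schramm and Steif \cite{SS}, starts from the known result that a whole level costs only a factor $k$ more: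
\begin{equation}\label{eq:known}
\sum_{|S|=k}\hat f(S)^2\le k\,\delta\,\|f\|^2\qquad(k=1,2,\dots).
\end{equation}
It is not known whether \eqref{eq:known} is close to optimal for large $k$. Summing it bounds the weight on the levels $1,\dots,k$ by $\frac12k(k+1)\delta\|f\|^2$, and the question is whether this summation loses a factor of $k$.

\medskip
\noindent\textbf{Question} (\cite{SS}). Is there an absolute constant $C<\infty$ such that for all $n$, all $f:\{0,1\}^n\to\mathbb{R}$, all randomized algorithms determining $f$ with revealment $\delta$, and all $k\ge1$,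
\begin{equation}\label{eq:question}
\sum_{1\le|S|\le k}\hat f(S)^2\le C\,k\,\delta\,\|f\|^2\ ?
\end{equation}

The empty set must be left out, since a constant function has $\delta=0$ and all its weight on $S=\emptyset$. One would guess that the answer is yes. By a union bound, $k\delta$ bounds the probability that $J$ meets a given set of size at most $k$, not only of size exactly $k$. Moreover, the simplest function with small revealment has its spectrum just where \eqref{eq:question} would put it.

\begin{example}\label{ex:and}
Let $f=2^{K/2}x_1\cdots x_K$ on $\{0,1\}^K$. Since $x_i=\frac12(1+\chi_{\{i\}})$, we have $\hat f(S)^2=2^{-K}$ for every $S$, and $\|f\|=1$. Examine the bits in uniformly random order and stop at the first $0$. The bit in position $p$ is read with probability $2^{-(p-1)}$, so $\delta=\frac1K\sum_{p=1}^K2^{-(p-1)}\le\frac2K$. For $k=K$ the left side of \eqref{eq:question} is $1-2^{-K}\ge\frac12$, and $k\delta\le2$.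
\end{example}

So \eqref{eq:question}, if true, would be sharp up to the constant along a sequence with $\delta\to0$. In terms of the position of the spectrum: if $\|f\|=1$ and weight $\frac12$ lies on the levels $1,\dots,k$, then \eqref{eq:known} forces $k+1\ge\delta^{-1/2}$, while \eqref{eq:question} would force $k\ge1/(2C\delta)$.

\subsection*{Results}
Throughout, $C_1=81$.

\begin{theorem}\label{thm:main}
For every integer $L\ge1$ and every $\eta\in(0,1)$ there are a function $f\ge0$ on some cube with $\|f\|=1$ and a randomized algorithm determining $f$ with revealment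
\[
\delta\le\frac{3C_1}{2}\,\frac{2^{-L}}{L},
\]
such that for $k=\lceil10C_12^L/\eta\rceil$
\[
\sum_{1\le|S|\le k}\hat f(S)^2\ge1-\eta-4^{-L},\qquad\text{while}\qquad k\delta\le\frac{17\,C_1^2}{\eta L}.
\]
\end{theorem}

With $\eta=\frac12$ the weight stays at least $\frac14$ while $k\delta\|f\|^2\le34C_1^2/L\to0$ as $L\to\infty$. Hence no absolute constant $C$ satisfies \eqref{eq:question}: the answer to the Question is negative. The next theorem measures the failure at every $k$.

\begin{theorem}\label{thm:quant}
Let $c_k$ be the supremum of $\sum_{1\le|S|\le k}\hat f(S)^2/(\delta\|f\|^2)$ over all $n$, all $f\ne0$ on $\{0,1\}^n$ and all randomized algorithms determining $f$ with revealment $\delta>0$. There is an absolute constant $c>0$ with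
\[
c\,k\log k\le c_k\le\frac{k(k+1)}2\qquad(k\ge2).
\]
Moreover, for each fixed $\eta\in(0,1)$ there are a constant $C_\eta$ and examples with $\|f\|=1$ and $\delta\to0$ in which weight at least $1-\eta-o(1)$ lies on $1\le|S|\le C_\eta/(\delta\log(1/\delta))$.
\end{theorem}

We do not determine the true growth of $c_k$ between $k\log k$ and $k(k+1)/2$. The upper bound on $c_k$ is the only place where \eqref{eq:known} is used. For one class of algorithms the guess \eqref{eq:question} is correct.

\begin{theorem}\label{thm:ordered}
Suppose that, for a fixed enumeration of $[n]$, a randomized algorithm determining $f$ always examines bits in increasing order. (It may skip bits, and which bits it skips may depend on the values seen and on its randomness.) Then for all $k\ge1$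
\[
\sum_{|S|=k}\hat f(S)^2\le\delta\sum_{|S|\ge k}\hat f(S)^2,\qquad\text{hence}\qquad\sum_{1\le|S|\le k}\hat f(S)^2\le k\,\delta\,\|f\|^2.
\]
The first inequality is an equality for $f=\chi_S$, $|S|=k$, $\delta=1$.
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to finding a function of low energy supported on a balanced event of low revealment. Section~\ref{sec:onelevel} shows the mechanism on two bits and one selector, Section~\ref{sec:tree} iterates it along a binary tree, and Section~\ref{sec:walks} constructs the selectors. Theorems~\ref{thm:main} and~\ref{thm:quant} are proved in Section~\ref{sec:proofs}, and Theorem~\ref{thm:ordered}, independently of the rest, in Section~\ref{sec:ordered}.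

\section{Energy and a product construction}\label{sec:reduction}

We never compute a Fourier coefficient of the counterexample. To show that its spectrum is low it is enough to bound the mean level, and the mean level can be computed in physical space. Let $x^{j\to b}$ denote $x$ with the $j$th bit set to $b$, and put
\[
D_jf(x)=\tfrac12\big(f(x^{j\to1})-f(x^{j\to0})\big),\qquad\mathcal{E}(f)=\sum_j\|D_jf\|^2 .
\]
We call $\mathcal{E}(f)$ the \emph{energy} of $f$. Since $D_j\chi_S=\chi_{S\setminus\{j\}}$ for $j\in S$ and $D_j\chi_S=0$ otherwise, $\|D_jf\|^2=\sum_{S\ni j}\hat f(S)^2$. Therefore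
\begin{equation}\label{eq:markov}
\mathcal{E}(f)=\sum_S|S|\hat f(S)^2,\qquad\text{and so}\qquad\sum_{|S|>k}\hat f(S)^2\le\frac{\mathcal{E}(f)}{k}.
\end{equation}
A \emph{Boolean} function $B$ takes values in $\{0,1\}$, and it is \emph{balanced} if $\mathbb{E}B=\frac12$. Bit $j$ is \emph{pivotal} for $B$ at $x$ if $B(x^{j\to0})\ne B(x^{j\to1})$, and the \emph{total influence} is $I(B)=\sum_j\mathbb{P}(j\text{ is pivotal for }B)$.

Low energy is not enough, since the weight could sit on $S=\emptyset$, and a general function of low energy cannot be determined without reading most bits. Example~\ref{ex:and} solves both problems at once: it is a product of factors, each of which vanishes with probability $\frac12$, so its mean is small and the algorithm usually stops early at a vanishing factor. The same device works for any factor whose vanishing can be detected cheaply.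

\begin{proposition}\label{prop:product}
Let $\Phi$ be a balanced Boolean function on a cube, determined by an algorithm of revealment $R$, and let $F\ge0$ be a function on the same cube with $\|F\|=1$ and $F=0$ on $\{\Phi=0\}$. Let $K\ge1$ and $f(x^{(1)},\dots,x^{(K)})=\prod_{a=1}^KF(x^{(a)})$ on $K$ disjoint copies of the cube. Then $f\ge0$, $\|f\|=1$, $\mathcal{E}(f)=K\mathcal{E}(F)$, $\hat f(\emptyset)^2\le2^{-K}$, and $f$ is determined by an algorithm whose revealment satisfies
\[
2^{-K}\le\delta\le\frac{2R}K+2^{-K}.
\]
\end{proposition}

\begin{proof}
By independence of the copies, $\|f\|^2=\|F\|^{2K}=1$. For a bit $j$ of copy $a$ we have $D_jf=D_jF(x^{(a)})\prod_{a'\ne a}F(x^{(a')})$, so $\|D_jf\|=\|D_jF\|$, and summing gives $\mathcal{E}(f)=K\mathcal{E}(F)$. Since $F=F\mathbf{1}_{\Phi=1}$, the Cauchy--Schwarz inequality gives $(\mathbb{E}F)^2\le\|F\|^2\,\mathbb{P}(\Phi=1)=\frac12$, so $\hat f(\emptyset)^2=(\mathbb{E}F)^{2K}\le2^{-K}$.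

The algorithm goes through the copies in uniformly random order and evaluates $\Phi$ on each with the given algorithm and fresh randomness. If some value is $0$, it stops and outputs $0$; this is correct because $F$ vanishes on that copy. If all $K$ values are $1$, it reads every remaining bit and outputs $f$. This last event has probability $2^{-K}$, which gives the lower bound on $\delta$. For the upper bound, fix a bit in copy $a$. The function $\Phi$ is evaluated on copy $a$ if and only if $\Phi=1$ on all copies that precede $a$. This event has probability $\frac1K\sum_{p=1}^K2^{-(p-1)}\le\frac2K$, and it is independent of $x^{(a)}$ and of the randomness used on copy $a$. So the bit is read during the evaluation of $\Phi$ with probability at most $2R/K$, and in the final stage with probability at most $2^{-K}$.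
\end{proof}

By \eqref{eq:markov}, most of the spectrum of $f$ lies below a level $k$ of order $K\mathcal{E}(F)$, and
\[
K\mathcal{E}(F)\,\delta\le2R\,\mathcal{E}(F)+K2^{-K}\mathcal{E}(F).
\]
The second term is made small by the choice of $K$. So \eqref{eq:question} is refuted as soon as we find pairs $(\Phi,F)$ with $R\,\mathcal{E}(F)\to0$. Example~\ref{ex:and} is the pair $\Phi(y)=y$, $F(y)=\sqrt2\,y$ on one bit, with $R=1$ and $\mathcal{E}(F)=\frac12$. The freedom that we have gained is that the algorithm has to evaluate only $\Phi$, whereas the energy is that of $F$, and $F$ may be any unit vector supported on $\{\Phi=1\}$.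

\section{One selector and two bits}\label{sec:onelevel}

To lower the revealment of the bit $y$ in Example~\ref{ex:and}, take two bits $y^0,y^1$ and let a balanced Boolean function $B$ of further bits $\beta$ decide which one counts: $\Phi_1=y^{B(\beta)}$. We call $B$ a \emph{selector}. Evaluating first $B$ and then the selected bit reads each of $y^0,y^1$ with probability $\frac12$. We look for a unit vector $F$ of low energy supported on $\{\Phi_1=1\}$.

There are two obvious candidates. The normalized indicator $\sqrt2\,\Phi_1$ ignores the unselected bit and is sensitive to $\beta$. The function $2y^0y^1$ ignores $\beta$ and is sensitive to both bits. To interpolate, we parametrize the unit vectors on one bit by an angle: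
\[
g_\varphi(1)=\sqrt2\sin\varphi,\qquad g_\varphi(0)=\sqrt2\cos\varphi .
\]
Then $\|g_\varphi\|=1$, $g_{\pi/4}=1$, $g_{\pi/2}(y)=\sqrt2\,y$, and
\begin{equation}\label{eq:onebit}
\mathcal{E}(g_\varphi)=\tfrac12(\sin\varphi-\cos\varphi)^2=\sin^2\big(\varphi-\tfrac\pi4\big).
\end{equation}
Under the probability density $g_\varphi^2$ the bit equals $1$ with probability $\sin^2\varphi$. For $\frac\pi4\le\theta\le\frac\pi2$ give the selected bit the angle $\frac\pi2$ and the other bit the angle $\theta$:
\[
F_\theta=g_{\pi/2}(y^{B})\,g_\theta(y^{1-B}),\qquad
\begin{array}{c|cccc}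
(y^0,y^1)&(1,1)&(1,0)&(0,1)&(0,0)\\\hline
B=0&2\sin\theta&2\cos\theta&0&0\\
B=1&2\sin\theta&0&2\cos\theta&0
\end{array}
\]
Each row has mean square $1$, so $\|F_\theta\|=1$, and $F_\theta$ vanishes when the selected bit is $0$. The endpoints are $F_{\pi/4}=\sqrt2\,\Phi_1$ and $F_{\pi/2}=2y^0y^1$. Each of $y^0,y^1$ is selected with probability $\frac12$, so by \eqref{eq:onebit} it contributes $\frac12\cdot\frac12+\frac12\sin^2(\theta-\frac\pi4)$ to the energy. A bit $e$ of $\beta$ matters only when it is pivotal for $B$ and $y^0\ne y^1$, and then the table gives $|D_eF_\theta|=\cos\theta$. Altogether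
\[
\mathcal{E}(F_\theta)=\tfrac12+\sin^2\big(\theta-\tfrac\pi4\big)+\tfrac12I(B)\sin^2\big(\tfrac\pi2-\theta\big).
\]
The angle has to travel from $\frac\pi4$, where nothing is constrained, to $\frac\pi2$, where the support condition holds. The bits pay for the part of the way from $\frac\pi4$ to $\theta$, the selector pays for the rest, and both costs are quadratic in the distance. Sharing the way is therefore cheaper than either extreme when the two rates are comparable. If $I(B)=2$, as for the parity of two bits, both endpoints have energy $1$, and the midpoint $\theta=\frac{3\pi}8$ has energy $\frac12+2\sin^2\frac\pi8=\frac{3-\sqrt2}2<0.8$.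

One selector gains a constant factor. To gain an unbounded factor we use a binary tree of height $L$ with $2^L$ bits at the leaves and a selector $B_j$ at each vertex of height $j\ge1$, and we split the way into $L+1$ steps of length $h\approx1/L$. A rough count shows what the selectors must satisfy. The algorithm reaches a given vertex of height $j$ with probability $2^{-(L-j)}$, so the leaves are read with probability $2^{-L}$, and the selector bits are read with comparable probability if $B_j$ has revealment of order $2^{-j}$. There are $2^{L-j}$ vertices of height $j$, and a typical one costs about $I(B_j)h^2$. If $I(B_j)$ is of order $2^j$, then each of the $L+1$ layers costs about $2^Lh^2$, the total energy is about $2^L/L$, and the product of revealment and energy is about $1/L$. As the spectrum sits at level $k\approx2^L$ after the product construction, this is the gain of $\log k$. We thus need balanced functions whose revealment and total influence have bounded product, at every scale.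

\begin{lemma}\label{lem:selector}
For each integer $m\ge1$ there is a balanced Boolean function $B$ on some cube with $I(B)\le C_1m$ that is determined by an algorithm of revealment at most $C_1/m$.
\end{lemma}

The proof is in Section~\ref{sec:walks}.

\section{The selection tree}\label{sec:tree}

For $j\ge1$ let $B_j$ be the function of Lemma~\ref{lem:selector} with $m=2^j$. Define $\Phi_0(y)=y$ on one bit and
\[
\Phi_{j+1}(\beta,\xi^0,\xi^1)=\Phi_j\big(\xi^{B_{j+1}(\beta)}\big),
\]
where $\beta$ is an input of $B_{j+1}$, the blocks $\xi^0,\xi^1$ are inputs of $\Phi_j$, and the three groups of bits are disjoint.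

\begin{lemma}\label{lem:reveal}
For each $j\ge0$ the function $\Phi_j$ is balanced and is determined by an algorithm of revealment $R_j\le C_12^{-j}$.
\end{lemma}

\begin{proof}
For $j=0$ read the bit: $R_0=1$. Since $\beta$ is independent of the blocks, $\mathbb{E}\Phi_{j+1}=\mathbb{E}\Phi_j=\frac12$. To evaluate $\Phi_{j+1}$, evaluate $B_{j+1}(\beta)$ and then run the algorithm for $\Phi_j$, with fresh randomness, on the selected block. A bit of $\beta$ is read with probability at most $C_12^{-(j+1)}$. A bit of $\xi^b$ is read with probability at most $\mathbb{P}(B_{j+1}=b)R_j=\frac12R_j\le C_12^{-(j+1)}$, because $B_{j+1}$ is balanced.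
\end{proof}

\begin{proposition}\label{prop:energy}
For each $L\ge1$ there is a function $F\ge0$ with $\|F\|=1$, $F=0$ on $\{\Phi_L=0\}$, and $\mathcal{E}(F)\le5C_12^L/(L+1)$.
\end{proposition}

\begin{proof}
Let $h=\frac\pi{4(L+1)}$ and $\varphi_j=\frac\pi4+(j+1)h$ for $0\le j\le L$, so that $\varphi_L=\frac\pi2$. In Section~\ref{sec:onelevel} the selected bit received the angle demanded from above and the other bit a standard angle. We do the same at every vertex, with the standard angle $\varphi_j$ for a block of height $j$. For $\varphi\in\mathbb{R}$ put $\psi_0^\varphi=g_\varphi$ and, for $0\le j<L$ and $B=B_{j+1}(\beta)$,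
\begin{equation}\label{eq:psi}
\psi_{j+1}^\varphi(\beta,\xi^0,\xi^1)=\psi_j^\varphi(\xi^B)\,\psi_j^{\varphi_j}(\xi^{1-B}).
\end{equation}
We take $F=\psi_L^{\varphi_L}$; for $L=1$ this is $F_{3\pi/8}$. Unwound, $F$ is a product of factors $g_\varphi(y)$ over the leaves. A leaf gets the angle $\varphi_j$, where $j$ is the height of the highest vertex from which the selected edges lead down to this leaf. Changing the value of one selector exchanges the angles of two leaves.

\emph{Dependence on the angle.} Write $\sigma_1=\sin$ and $\sigma_0=\cos$. We claim that there are functions $w_j\ge0$, not depending on $\varphi$, with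
\begin{equation}\label{eq:factor}
\psi_j^\varphi=w_j\,\sigma_{\Phi_j}(\varphi),\qquad\mathbb{E}[w_j^2\mathbf{1}_{\Phi_j=0}]=\mathbb{E}[w_j^2\mathbf{1}_{\Phi_j=1}]=1\qquad(0\le j\le L).
\end{equation}
In particular $\|\psi_j^\varphi\|^2=\cos^2\varphi+\sin^2\varphi=1$. For $j=0$ take $w_0=\sqrt2$. If \eqref{eq:factor} holds for some $j<L$, then \eqref{eq:psi} and $\Phi_{j+1}=\Phi_j(\xi^B)$ give the factorization with $w_{j+1}=w_j(\xi^B)\psi_j^{\varphi_j}(\xi^{1-B})$, which is nonnegative because $\varphi_j\in[\frac\pi4,\frac\pi2]$. Conditionally on $\beta$ the two blocks are independent and uniform, so $\mathbb{E}[w_{j+1}^2\mathbf{1}_{\Phi_{j+1}=v}]=\mathbb{E}[w_j^2\mathbf{1}_{\Phi_j=v}]\,\|\psi_j^{\varphi_j}\|^2=1$ for $v=0,1$. This proves the claim. Since $\varphi_L=\frac\pi2$, we get $F=w_L\mathbf{1}_{\Phi_L=1}$, so $F\ge0$, $\|F\|=1$ and $F=0$ on $\{\Phi_L=0\}$.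

\emph{Energy recursion.} Let $e_j(\varphi)=\mathcal{E}(\psi_j^\varphi)$. For a bit $i$ of $\xi^0$,
\[
D_i\psi_{j+1}^\varphi=\mathbf{1}_{B=0}\,D_i\psi_j^\varphi(\xi^0)\,\psi_j^{\varphi_j}(\xi^1)+\mathbf{1}_{B=1}\,D_i\psi_j^{\varphi_j}(\xi^0)\,\psi_j^\varphi(\xi^1).
\]
As $B$ is balanced and the undifferentiated factors have norm $1$, the bits of $\xi^0$ contribute $\frac12e_j(\varphi)+\frac12e_j(\varphi_j)$, and by symmetry so do the bits of $\xi^1$. For a bit $e$ of $\beta$, the derivative $D_e\psi_{j+1}^\varphi$ vanishes unless $e$ is pivotal for $B_{j+1}$, and then its absolute value is $\frac12|\Delta|$, where $\Delta$ is the difference of the values of \eqref{eq:psi} at $B=0$ and $B=1$. With $v_b=\Phi_j(\xi^b)$, \eqref{eq:factor} gives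
\[
\Delta=w_j(\xi^0)w_j(\xi^1)\big(\sigma_{v_0}(\varphi)\sigma_{v_1}(\varphi_j)-\sigma_{v_0}(\varphi_j)\sigma_{v_1}(\varphi)\big).
\]
The bracket is $0$ if $v_0=v_1$ and $\pm(\sin\varphi\cos\varphi_j-\cos\varphi\sin\varphi_j)=\pm\sin(\varphi-\varphi_j)$ if $v_0\ne v_1$. By \eqref{eq:factor}, each of the two cases $(v_0,v_1)=(0,1),(1,0)$ has mass $1$ under $w_j(\xi^0)^2w_j(\xi^1)^2$, so $\mathbb{E}[\Delta^2]=2\sin^2(\varphi-\varphi_j)$. Pivotality depends on $\beta$ only and $\Delta$ on the blocks only, so the bits of $\beta$ contribute $\frac14I(B_{j+1})\mathbb{E}[\Delta^2]$. Thus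
\begin{equation}\label{eq:recursion}
e_{j+1}(\varphi)=e_j(\varphi)+e_j(\varphi_j)+\tfrac12I(B_{j+1})\sin^2(\varphi-\varphi_j).
\end{equation}

\emph{Solving the recursion.} The rough count of Section~\ref{sec:onelevel} assumed that every selector pays for a step of length $h$. This is not so: a block that has been selected $r$ times in a row carries an angle that exceeds its standard angle by $rh$. Such blocks are exponentially rare in $r$, and this outweighs the quadratic cost, as we now compute. Let $E_j(r)=e_j(\varphi_j+rh)$ for integers $r\ge0$. Since $\varphi_{j+1}+rh=\varphi_j+(r+1)h$, \eqref{eq:recursion} and \eqref{eq:onebit} read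
\[
E_{j+1}(r)=E_j(r+1)+E_j(0)+\tfrac12I(B_{j+1})\sin^2\big((r+1)h\big),\qquad E_0(r)=\sin^2\big((r+1)h\big).
\]
Apply the first identity to $E_j(0)$, then to the term $E_{j-1}(1)$, then to $E_{j-2}(2)$, and so on down to $E_0(j)$:
\[
E_j(0)=E_0(j)+\sum_{i=0}^{j-1}E_i(0)+\tfrac12\sum_{i=1}^jI(B_i)\sin^2\big((j-i+1)h\big).
\]
We use $|\sin u|\le|u|$ and $I(B_i)\le C_12^i$. The first term is at most $(j+1)^2h^2\le\frac94\,2^jh^2\le C_12^jh^2$; the middle inequality holds for $j=0,1,2$, and from then on $(j+1)^2$ grows by a factor less than $2$ per step. In the last sum put $u=j-i$. Since $\sum_{u\ge0}(u+1)^2x^u=(1+x)/(1-x)^3$ equals $12$ at $x=\frac12$, the last term is at most $\frac12C_1h^22^j\cdot12$. Hence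
\[
E_j(0)\le\sum_{i<j}E_i(0)+7C_1h^22^j .
\]
The identity $\sum_{i<j}2^i(1+\frac i2)=2^j\frac j2$ holds for $j=0$, and adding $2^j(1+\frac j2)$ to its right side gives $2^{j+1}\frac{j+1}2$. By induction on $j$ it yields $E_j(0)\le7C_1h^22^j(1+\frac j2)$. Finally, with $1+\frac L2\le L+1$,
\[
\mathcal{E}(F)=E_L(0)\le\frac{7\pi^2}{16}\,C_1\,\frac{2^L}{L+1}\le5C_1\frac{2^L}{L+1}.\qedhere
\]
\end{proof}

\begin{remark}
The recursion \eqref{eq:recursion} holds for any choice of standard angles in $[\frac\pi4,\frac\pi2]$. If all of them equal $\frac\pi2$, then $\psi_L^{\pi/2}$ is the product of $\sqrt2\,y$ over all leaves, with energy $2^{L-1}$. If all of them equal $\frac\pi4$, then $\psi_L^{\pi/2}=\sqrt2\,\Phi_L$, with energy $\frac12+\frac14\sum_{i\le L}I(B_i)$, for which Lemma~\ref{lem:selector} gives only a bound of order $2^L$. The factor $1/L$ comes from the equal spacing.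
\end{remark}

\section{Selectors from coalescing walks}\label{sec:walks}

We prove Lemma~\ref{lem:selector}. A single bit is balanced but has revealment $1$; the function of Example~\ref{ex:and} has small revealment but is far from balanced. We want a balanced function whose value can be found from many different starting points. Coalescing random walks in a strip of width $2m$ provide one. A walk forgets its past after about $m^2$ steps, so its final position can be found by starting at a random time. A walk in equilibrium visits a given site with probability about $1/m$, which is the revealment. Only the last $m^2$ or so steps matter, and each time layer has influence about $1/m$, which gives total influence about $m$.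

For $m=1$ take $B(y)=y$. Let $m\ge2$, $\ell=\lceil2\log_2m\rceil$ and $N=16m^2\ell+1$. Then $\ell\ge2$ and $2^{-\ell}\le m^{-2}$; the factor $\ell$ is there to make coalescence fail with probability at most $m^{-2}$.

\subsection*{Construction}
Call $z\in\{0,\dots,2m\}$ \emph{admissible at time $t$} if $z\equiv m+t\pmod2$. The input consists of one bit $\beta(t,z)$ for each \emph{site} $(t,z)$ with $0\le t<N$, $0<z<2m$ and $z$ admissible at time $t$. A walker at position $z$ at time $t$ moves at time $t+1$ to $z+2\beta(t,z)-1$ if $0<z<2m$, to $1$ if $z=0$, and to $2m-1$ if $z=2m$. For $z$ admissible at time $s$ let $X^{s,z}=(X^{s,z}_t)_{s\le t\le N}$ be the path started from $z$ at time $s$. It uses at most one bit at each time, so it is a simple random walk on $\{0,\dots,2m\}$ reflected at the ends. Let $X=X^{0,m}$ and $B=\mathbf{1}\{X_N>m\}$. Since $N$ is odd, $X_N\ne m$. The measure-preserving map that replaces $\beta(t,z)$ by $1-\beta(t,2m-z)$ sends $X$ to $2m-X$, so $B$ is balanced. For a given time $s$, let $X^{s,-}$ and $X^{s,+}$ be the paths started at time $s$ from the smallest and the largest admissible position;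 see Figure~\ref{fig:walks}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[gray] (0,0)--(11,0) (0,6)--(11,6);
\draw[gray,dotted] (0,3)--(11,3);
\foreach \x in {0,2,...,10} \foreach \y in {1,3,5} \fill[gray] (\x,\y) circle (2pt);
\foreach \x in {1,3,...,9} \foreach \y in {2,4} \fill[gray] (\x,\y) circle (2pt);
\draw[thick,dashed] (0,3)--(1,4)--(2,3)--(3,2)--(4,3)--(5,4)--(6,3);
\draw[very thick] (3,0)--(4,1)--(5,2)--(6,3)--(7,2)--(8,3)--(9,4)--(10,5)--(11,4);
\draw[very thick] (3,6)--(4,5)--(5,6)--(6,5)--(7,4)--(8,3);
\node[left] at (0,0) {$0$}; \node[left] at (0,3) {$m$}; \node[left] at (0,6) {$2m$};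
\node[below] at (0,0) {$0$}; \node[below] at (3,0) {$s$}; \node[below] at (11,0) {$N$};
\node[right] at (11,4) {$X_N$};
\end{tikzpicture}
\caption{The selector for $m=3$, with the time horizon shortened to $N=11$; time runs to the right and each dot carries one bit. The dashed path $X$ starts from $m$ at time $0$, and $B=1$ if it ends above $m$. The algorithm picks a random time, here $s=3$, and follows only the two solid paths from the extreme positions. They enclose $X$, and once they merge they reveal $X_N$.}\label{fig:walks}
\end{figure}

\subsection*{Three properties of the walks}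
\emph{(a) Monotonicity.} If $z\le z'$, then $X^{s,z}_t\le X^{s,z'}_t$ for all $t\ge s$. Indeed, the difference is even, changes by at most $2$ per step, and stays $0$ once it is $0$.

\emph{(b) Coalescence.} For $0\le r\le N-s$,
\[
\mathbb{P}\big(X^{s,-}_{s+r}\ne X^{s,+}_{s+r}\big)\le2^{-\lfloor r/(8m^2)\rfloor}.
\]
The expected time for the reflected walk to hit $2m$ from $z$ is $\tau(z)=4m^2-z^2\le4m^2$: this function solves $\tau(2m)=0$, $\tau(0)=1+\tau(1)$ and $\tau(z)=1+\frac12\tau(z-1)+\frac12\tau(z+1)$. By Markov's inequality and the Markov property, in each block of $8m^2$ steps the lower path fails to hit $2m$ with conditional probability at most $\frac12$, given its past. When the lower path is at $2m$, the upper path is there too by (a), and the two agree from then on.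

\emph{(c) Transition probabilities.} For $r\ge1$,
\[
p_r(z,z'):=\mathbb{P}\big(X^{s,z}_{s+r}=z'\big)\le4r^{-1/2}+\tfrac1m .
\]
The reflected walk has the law of $\operatorname{dist}(V_r,4m\mathbb{Z})$, where $V$ is a simple random walk on $\mathbb{Z}$ started from $z$, and the preimage of $z'$ consists of at most two residue classes modulo $4m$. So it suffices to show that $V_r$ lies in a given class with probability at most $2r^{-1/2}+\frac1{2m}$. Number the integers of the parity of $z+r$ consecutively and let $\mu_i$ be the probability that $V_r$ is the $i$th one. The sequence $(\mu_i)$ is a shifted binomial distribution, nondecreasing up to a mode $i_0$ and nonincreasing after it, with maximum $\binom r{\lfloor r/2\rfloor}2^{-r}\le r^{-1/2}$. (By induction $\binom{2a}a4^{-a}\le(2a+1)^{-1/2}$, because $(2a+1)(2a+3)\le(2a+2)^2$, and the maxima for $r=2a-1$ and $r=2a$ coincide.) A residue class modulo $4m$ of the right parity is a progression $\{i_1+aq:a\in\mathbb{Z}\}$ with $q=2m$, where we choose $i_1-q<i_0\le i_1$. The points $i_1$ and $i_1-q$ contribute at most $2r^{-1/2}$. A point $i\ge i_1+q$ of the progression has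 $\mu_i\le\frac1q\sum_{i-q<u\le i}\mu_u$, and a point $i\le i_1-2q$ has $\mu_i\le\frac1q\sum_{i\le u<i+q}\mu_u$, by monotonicity on each side of $i_0$. The blocks of indices $u$ are disjoint, so these points contribute at most $\frac1q=\frac1{2m}$.

\subsection*{Total influence}
The path $X$ uses the bit $\beta(t,z)$ only if $X_t=z$, and then continues from $z-1$ or $z+1$. So the site $(t,z)$ is pivotal if and only if $X_t=z$ and $X^{t+1,z-1}_N$, $X^{t+1,z+1}_N$ lie on different sides of $m$. The first condition depends on the bits before time $t$ and the second on the bits after time $t$, so they are independent. By (a), the second has probability $u_t(z+1)-u_t(z-1)\ge0$, where $u_t(z')=\mathbb{P}(X^{t+1,z'}_N>m)$. For fixed $t$ the sum of these differences over the sites $(t,z)$ telescopes to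
\[
\mathbb{P}\big(X^{t+1,+}_N>m\big)-\mathbb{P}\big(X^{t+1,-}_N>m\big)\le\mathbb{P}\big(X^{t+1,-}_N\ne X^{t+1,+}_N\big).
\]
With (b) we obtain
\[
I(B)\le\sum_{t=0}^{N-1}\max_z\mathbb{P}(X_t=z)\;2^{-\lfloor(N-t-1)/(8m^2)\rfloor}.
\]
For $t\ge m^2$ the maximum is at most $\frac5m$ by (c), and $\sum_{r\ge0}2^{-\lfloor r/(8m^2)\rfloor}=16m^2$, so these terms add up to at most $80m$. For $t<m^2$ the walk has not yet spread out, but these times are far from $N$: we have $N-t-1>16m^2\ell-m^2$, so the integer part in the exponent is at least $2\ell-1\ge\ell$, each term is at most $m^{-2}$, and these terms add up to at most $1$. Thus $I(B)\le80m+1\le C_1m$.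

\subsection*{Algorithm}
Following $X$ itself reads the site $(0,m)$ with probability $1$, and any fixed starting time has the same defect near its starting points. So we choose $s$ uniformly in $\{0,\dots,M-1\}$ with $M=8m^2\ell$ and follow $X^{s,-}$ and $X^{s,+}$ up to time $N$. From time $s$ on, $X$ is the path started from the admissible position $X_s$, so (a) gives $X^{s,-}_N\le X_N\le X^{s,+}_N$. If the two extremes agree, then $X_N$ and $B$ are known. Otherwise the algorithm reads all bits; since $N-s>8m^2\ell$, this has probability at most $2^{-\ell}\le m^{-2}$ by (b).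

Fix a site $(t,z)$, and let $z_-(s)$ be the smallest admissible position at time $s$. As $s$ ranges over the values with $s<M$ and $s\le t$, the differences $r=t-s$ are at most $M$ distinct nonnegative integers. We bound the term $r=0$ by $1$ and the others by (c), using $\sum_{r=1}^Mr^{-1/2}\le2\sqrt M$. The lower path visits $(t,z)$ with probability
\[
\frac1M\sum_{s<M,\ s\le t}p_{t-s}\big(z_-(s),z\big)\le\frac1M\Big(1+8\sqrt M+\frac Mm\Big)\le\frac1{16m^2}+\frac2m+\frac1m\le\frac{3.1}m,
\]
because $M\ge16m^2$. The bound did not use the starting position, so it holds for the upper path as well. The revealment is at most $6.2/m+m^{-2}\le7/m\le C_1/m$. This completes the proof of Lemma~\ref{lem:selector}.\qed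

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:quant}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:product} to $\Phi=\Phi_L$, with $R\le C_12^{-L}$ from Lemma~\ref{lem:reveal}, and to the function $F$ of Proposition~\ref{prop:energy}. We take $K=2L$, which makes the term $2^{-K}$ smaller than the bound on $2R/K$. The resulting $f\ge0$ has $\|f\|=1$, $\hat f(\emptyset)^2\le4^{-L}$ and $\mathcal{E}(f)\le2L\cdot5C_12^L/(L+1)\le10C_12^L$. Since $2L\le2^L$ for all $L\ge1$, we have $4^{-L}\le2^{-L}/(2L)$, and so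
\begin{equation}\label{eq:delta}
4^{-L}\le\delta\le\frac{C_12^{-L}}L+4^{-L}\le\frac{(2C_1+1)2^{-L}}{2L}\le\frac{3C_1}2\,\frac{2^{-L}}L .
\end{equation}
For $k=\lceil10C_12^L/\eta\rceil$, \eqref{eq:markov} gives $\sum_{|S|>k}\hat f(S)^2\le\eta$. Subtracting this and $\hat f(\emptyset)^2$ from $\|f\|^2=1$ leaves weight at least $1-\eta-4^{-L}$ on $1\le|S|\le k$. Finally,
\[
k\delta\le\Big(\frac{10C_12^L}\eta+1\Big)\frac{3C_12^{-L}}{2L}\le\frac{15C_1^2}{\eta L}+\frac{C_1}L\le\frac{17C_1^2}{\eta L}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]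
The upper bound is the sum of \eqref{eq:known} over the levels $1,\dots,k$.

For the lower bound let $k_L=20C_12^L$, the value of $k$ in Theorem~\ref{thm:main} for $\eta=\frac12$, and let $k^*=(40C_1)^2$. Given $k\ge k^*$, choose $L\ge1$ with $k_L\le k<k_{L+1}=40C_12^L$. The function of Theorem~\ref{thm:main} has weight at least $\frac14$ on $1\le|S|\le k_L$, hence on $1\le|S|\le k$, and $k\delta\le40C_12^L\cdot\frac{3C_1}2\frac{2^{-L}}L=60C_1^2/L$. Therefore $c_k\ge\frac1{4\delta}\ge kL/(240C_1^2)$. Moreover $L\ge\log_2\frac k{40C_1}\ge\frac12\log_2k$, since $40C_1\le\sqrt k$. So $c_k\ge k\log_2k/(480C_1^2)$ for $k\ge k^*$. For $2\le k<k^*$ the function $f=\chi_{\{1\}}$ with $\delta=1$ gives $c_k\ge1\ge k\log k/(k^*\log k^*)$. The smaller of the two constants serves as $c$.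

For the last statement fix $\eta$ and let $L\to\infty$ in Theorem~\ref{thm:main}. By \eqref{eq:delta}, $\delta\to0$ and $\log(1/\delta)\le L\log4$. Hence $k\delta\log(1/\delta)\le C_\eta:=17C_1^2\log4/\eta$, that is, $k\le C_\eta/(\delta\log(1/\delta))$ once $\delta<1$, and weight at least $1-\eta-4^{-L}$ lies on $1\le|S|\le k$.
\end{proof}

\section{Algorithms that read in increasing order}\label{sec:ordered}

For an ordered algorithm the decision to read bit $i$ is made on the basis of $x_1,\dots,x_{i-1}$ alone. This lets us charge a coefficient $\hat f(T)$ to the single event that the smallest element of $T$ is read, and suggests conditioning on the bits that come before it.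

\begin{proof}[Proof of Theorem~\ref{thm:ordered}]
Relabel so that the enumeration is $1,\dots,n$. For nonempty $T\subseteq[n]$ with smallest element $i$ put $d_T=\mathbb{E}[f\chi_T\mid x_1,\dots,x_{i-1}]$. In $f\chi_T=\sum_S\hat f(S)\chi_{S\triangle T}$ the conditional expectation keeps the terms with $S\triangle T\subseteq[i-1]$, that is, $S=U\cup T$ with $U\subseteq[i-1]$. Thus $d_T=\sum_{U\subseteq[i-1]}\hat f(U\cup T)\chi_U$, $\mathbb{E}d_T=\hat f(T)$ and $\|d_T\|^2=\sum_{U\subseteq[i-1]}\hat f(U\cup T)^2$. Every $S$ with $|S|\ge k$ is of the form $U\cup T$ with $|T|=k$ and $U\subseteq[\min T-1]$ in exactly one way, namely with $T$ the set of its $k$ largest elements. Hence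
\begin{equation}\label{eq:partition}
\sum_{|T|=k}\|d_T\|^2=\sum_{|S|\ge k}\hat f(S)^2 .
\end{equation}

Fix $T$ with smallest element $i$, and fix one of the trees that can occur. Until the tree stops or first turns to a bit of index at least $i$, it has seen only bits among $x_1,\dots,x_{i-1}$; and since it reads in increasing order, $i\in J$ if and only if that first bit is $i$. So the event $\{i\in J\}$ is determined by $x_1,\dots,x_{i-1}$. Fix values of $x_1,\dots,x_{i-1}$ for which $i\notin J$. Then for every choice of the remaining bits the tree outputs $f(x)$ without reading $x_i$, so flipping $x_i$ leaves $f$ unchanged, while it changes the sign of $\chi_T$. Hence $d_T=0$ at these values, and $d_T=d_T\mathbf{1}_{i\in J}$. Averaging over $x$ and over the tree and applying the Cauchy--Schwarz inequality,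
\[
\hat f(T)^2=\big(\mathbb{E}[d_T\mathbf{1}_{i\in J}]\big)^2\le\mathbb{P}(i\in J)\,\|d_T\|^2\le\delta\,\|d_T\|^2 .
\]
Summing over $|T|=k$ and using \eqref{eq:partition} gives the first inequality. It bounds the weight of each level $1,\dots,k$ by $\delta\|f\|^2$, which gives the second. For $f=\chi_S$ with $|S|=k$ every bit of $S$ must always be read, so $\delta=1$, and both sides of the first inequality equal $1$.
\end{proof}

\begin{remark}
The order is used only to make $\{i\in J\}$ a function of $x_1,\dots,x_{i-1}$, and by Theorem~\ref{thm:main} the second inequality fails without it, by an unbounded factor. The hypothesis is restrictive. An ordered algorithm for the function of Example~\ref{ex:and} must read bit $1$, since a tree that skips it cannot tell $(0,1,\dots,1)$ from $(1,1,\dots,1)$; so its revealment is $1$ instead of at most $2/K$.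
\end{remark}

\begin{thebibliography}{1}
\bibitem{SS} Oded Schramm and Jeffrey E. Steif, \emph{Quantitative noise sensitivity and exceptional times for percolation}, arXiv:math/0504586 (2005).
\end{thebibliography}
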